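# Most general solutions of unification problems in the max-successor algebra

## Base points and bundles of directions

Write $\mathbb N_\infty=\mathbb N\cup\{-\infty\}$, with $-\infty+k=-\infty$ for every $k\in\mathbb N$. Vectors in $\mathbb N_\infty^m$ are compared entry by entry. The join $n\sqcup n'$ is the entrywise maximum, and $n+t$ adds the number $t\in\mathbb N$ to every entry. The vector with all entries $-\infty$ is written $\bot$.

Look at the inequality $x\le y+1$ between natural numbers. One point satisfying it is $c=(1,0)$. Now list the vectors $n\in\mathbb N_\infty^2$ that satisfy the same inequality $n_1\le n_2+1$ and lie below $c$. They are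
$$(1,0),\quad (0,0),\quad (-\infty,0),\quad \bot .$$
Attach a parameter with values in $\mathbb N$ to each of the first three (the vector $\bot$ never contributes anything), and form
$$\Theta(u_1,u_2,u_3)=(1,0)\sqcup\big((1,0)+u_1\big)\sqcup\big((0,0)+u_2\big)\sqcup\big((-\infty,0)+u_3\big)=\big(\max(1,u_1+1,u_2),\ \max(0,u_1,u_2,u_3)\big).$$
Every value of $\Theta$ satisfies $x\le y+1$. So we have a parametrized family of solutions, built from a base point $c$ and the bundle of all admissible directions below $c$.

The proof turns on this construction in general: to each solution point $c$ of a system of equations we attach the family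
$$\Theta_c(v)=c\ \sqcup\bigsqcup_{n\in G_c}(n+v_n),$$
where $G_c$ is the finite set of admissible directions $n\le c$. These families settle a decidability question about unification. Every solution of a unification problem is an instance of one of them, so the problem becomes a question about a partial order on base points $c\in\mathbb N^m$. The main work is then to show that the minimal base points lie in an explicit finite box.

## Levels, unification problems, and the decision problem

**Definition (levels).** Levels are the terms of the grammar
$$\ell ::= x \mid \mathtt z \mid \mathtt s\,\ell \mid \ell\sqcup\ell ,$$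
where $x$ ranges over a countably infinite set of level variables. A valuation $v$ assigns a natural number to each variable, and
$$[x]_v=v(x),\qquad [\mathtt z]_v=0,\qquad [\mathtt s\,\ell]_v=[\ell]_v+1,\qquad [\ell\sqcup\ell']_v=\max([\ell]_v,[\ell']_v).$$
Two levels are equivalent, $\ell\equiv\ell'$, if $[\ell]_v=[\ell']_v$ for every $v$. This is the max-successor algebra.

For example $\mathtt s(x\sqcup y)\equiv \mathtt s x\sqcup\mathtt s y$, because $\max(a,b)+1=\max(a+1,b+1)$. Pushing $\mathtt s$ through $\sqcup$ in this way, every level becomes equivalent to a finite join of atoms $\mathtt s^k\mathtt z$ and $\mathtt s^kx$.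

**Definition (unification).** A unification problem $P$ is a finite set of equations $\ell_i\stackrel{?}{=}\ell_i'$ between levels. A solution is a substitution $\theta$ of levels for variables with $\theta(\ell_i)\equiv\theta(\ell'_i)$ for all $i$. A solution $\theta$ is more general than a solution $\theta'$, and $\theta'$ is an instance of $\theta$, if some substitution $\rho$ satisfies $\rho(\theta(x))\equiv\theta'(x)$ for every variable $x$ of the problem. A most general solution is a solution that is more general than every solution.

Three small cases, by hand.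

*A most general solution exists, but not the obvious one.* Take $x\sqcup\mathtt s\mathtt z\stackrel{?}{=}x$, which says $x\ge1$. One may guess $x\mapsto\mathtt s y$. But $x\mapsto \mathtt s\mathtt z\sqcup y$ is also a solution, and it is not an instance of $\mathtt s y$: we would need a level $\rho(y)$ with value $\max(1,v(y))-1$. A level containing $y$ has value at least $v(y)$. A level not containing $y$ does not depend on $v(y)$. Neither fits. On the other hand, $x\mapsto\mathtt s\mathtt z\sqcup y$ is most general: if $\theta'(x)$ has value $\ge 1$ everywhere, put $\rho(y)=\theta'(x)$, and then $\mathtt s\mathtt z\sqcup\theta'(x)\equiv\theta'(x)$.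

*Solvable without a most general solution.* Take $x\sqcup\mathtt s\mathtt z\stackrel{?}{=}\mathtt s\mathtt z$, which says $x\le1$. If $\theta$ is a solution, $\theta(x)$ contains no variable, since a variable in it could be made larger than $1$. So $\theta(x)\equiv\mathtt z$ or $\theta(x)\equiv\mathtt s\mathtt z$. Both are solutions, and up to $\equiv$ a closed level has only itself as an instance. So there is no most general solution.

*Two variables.* The problem $x\sqcup\mathtt s y\stackrel{?}{=}\mathtt s y$ says $x\le y+1$. It is our running example; we will see that it has no most general solution either, although every valuation on a half-plane is allowed.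

It is thus known that solvable problems may lack a most general solution. Thiago Felicissimo, Frédéric Blanqui and Ashish Kumar Barnawal, in "Translating proofs from an impredicative type system to a predicative one" (arXiv:2211.05700, 2022), ask: "one can wonder if there is an algorithm which always finds a most general solution when there is one, or if this problem is undecidable." The algorithm should terminate on every input, output a most general solution if one exists, and report that none exists otherwise. Such an algorithm exists.

**Theorem 1 (Main Theorem).** Let $P$ be a problem with variables $x_1,\dots,x_m$, $m\ge1$. Write every level in $P$ as a join of atoms $\mathtt s^k\mathtt z$, $\mathtt s^kx_i$ by pushing $\mathtt s$ through $\sqcup$, and let $L$ be the largest $k$ occurring in these atoms ($L=0$ if $P$ is empty).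

1. There is a finite set $M\subseteq\{0,\dots,mL\}^m$, computable from $P$, and an explicit solution $\theta_c$ for each $c\in M$, such that every solution of $P$ is an instance of some $\theta_c$ and the $\theta_c$ ($c\in M$) are pairwise incomparable.
2. $P$ has a most general solution if and only if $|M|=1$; then $\theta_c$ with $M=\{c\}$ is one.

Hence the following algorithm always terminates and is correct: compute $M$; output $\theta_c$ if $M=\{c\}$; otherwise report that there is none.

If $m=0$, all levels of $P$ are closed and can be evaluated: if all equations hold, the identity is a most general solution, and otherwise there is no solution. From now on $m\ge1$, and $P$, $m$, $L$ are fixed.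

## Solution points and homogeneous directions

The purpose of this section is to define the set $S$ of base points and the set $C$ of directions.

A side of an equation of $P$, written as a join of atoms, denotes a function
$$f(v)=\max\big(f_0,\max_i(f_i+v_i)\big),\qquad v\in\mathbb N^m,$$
with $f_0,f_i\in\mathbb N_\infty$ not all $-\infty$ and all finite coefficients $\le L$. Its homogeneous part drops the constant:
$$f^h(n)=\max_i(f_i+n_i),\qquad n\in\mathbb N_\infty^m .$$
For $a\in\mathbb N^m$, $b,b'\in\mathbb N_\infty^m$, $t\in\mathbb N$ we have
$$f(a\sqcup b)=\max(f(a),f^h(b)),\qquad f^h(b\sqcup b')=\max(f^h(b),f^h(b')),\qquad f^h(b+t)=f^h(b)+t. \tag{1}$$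
All three follow from $f_i+\max(a_i,b_i)=\max(f_i+a_i,f_i+b_i)$ and from $\max_i(f_i+b_i+t)=\max_i(f_i+b_i)+t$.

**Definition.** Put
$$S=\{v\in\mathbb N^m: f(v)=g(v)\text{ for all equations }f\stackrel{?}{=}g\},\qquad C=\{n\in\mathbb N_\infty^m: f^h(n)=g^h(n)\text{ for all equations } f\stackrel{?}{=}g\}.$$

Examples: for $x\sqcup\mathtt s\mathtt z\stackrel{?}{=}x$ we get $S=\{1,2,\dots\}$ and $C=\mathbb N_\infty$. For $x\sqcup\mathtt s\mathtt z\stackrel{?}{=}\mathtt s\mathtt z$ we get $S=\{0,1\}$, and the homogeneous equation $n=-\infty$ gives $C=\{-\infty\}$. For $x\sqcup\mathtt sy\stackrel{?}{=}\mathtt sy$ the set $S$ is given by $v_1\le v_2+1$ in $\mathbb N^2$, and $C$ by $n_1\le n_2+1$ in $\mathbb N_\infty^2$.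

**Lemma 2.** (a) $C$ contains $\bot$ and is closed under $\sqcup$ and under adding $t\in\mathbb N$. (b) If $n\in C$ and all finite entries of $n$ are $\ge1$, then $n-1\in C$. (c) If $a\in S$ and $n\in C$, then $a\sqcup n\in S$.

*Proof.* (a) $f^h(\bot)=-\infty$ for every $f$, and the rest is (1). (b) By (1), $f^h(n-1)+1=f^h(n)=g^h(n)=g^h(n-1)+1$, and adding $1$ is injective on $\mathbb N_\infty$. (c) By (1), $f(a\sqcup n)=\max(f(a),f^h(n))=\max(g(a),g^h(n))=g(a\sqcup n)$. $\square$

**Definition.** For $A\subseteq C$, let $\langle A\rangle$ be the set of finite, possibly empty, joins $\bigsqcup_r(a_r+d_r)$ with $a_r\in A$ and $d_r\in\mathbb N$; the empty join is $\bot$. By Lemma 2(a), $\langle A\rangle\subseteq C$. Put $c\sqcup\langle A\rangle=\{c\sqcup n:n\in\langle A\rangle\}$.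

For example, $\langle\{(-\infty,0)\}\rangle=\{\bot\}\cup\{(-\infty,t):t\in\mathbb N\}$.

## Substitutions as a constant vector with coefficient vectors

This section turns a substitution into numerical data that are unique up to $\equiv$.

A level over variables $y_1,\dots,y_k$ denotes a function
$$v\mapsto\max\big(c,\,n_1+v(y_1),\dots,n_k+v(y_k)\big),\qquad c\in\mathbb N,\quad n_j\in\mathbb N_\infty,\quad n_j\le c. \tag{2}$$
Indeed, write the level as a join of atoms and let $n_j$ be the largest offset of $y_j$, or $-\infty$ if $y_j$ does not occur. Let $c$ be the value at $v=0$. Adding the constant $c$ to the maximum changes nothing, because the value at any $v$ is at least the value at $0$; and $c\ge n_j$ for all $j$. The constants already present are $\le c$, so they can be dropped.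

**Lemma 3.** The data $(c;n_1,\dots,n_k)$ in (2) are determined by the function.

*Proof.* $c$ is the value at $0$, since $n_j\le c$. Let $t>c$ and evaluate at $v(y_j)=t$, all other variables $0$. If $n_j\ne-\infty$, the value is $n_j+t$, because $n_j+t\ge t>c$ and all other terms are $\le c$. If $n_j=-\infty$, the value is $c<t$. So the value is $\ge t$ exactly when $n_j$ is finite, and then it determines $n_j$. $\square$

Apply this to each $\theta(x_i)$, over a common finite list $y_1,\dots,y_k$ of variables. The substitution $\theta$, restricted to $x_1,\dots,x_m$, is described up to $\equiv$ by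
$$(c;n^1,\dots,n^k),\qquad c\in\mathbb N^m,\quad n^j\in\mathbb N_\infty^m,\quad n^j\le c,$$
where
$$\big([\theta(x_i)]_v\big)_{i}=\Theta(v):=c\sqcup\bigsqcup_j\big(n^j+v(y_j)\big).$$
The data are unique once the $y_j$ are fixed. All such data occur: take $\theta(x_i)=\mathtt s^{c_i}\mathtt z\sqcup\bigsqcup_j\mathtt s^{n^j_i}y_j$, omitting the terms with $n^j_i=-\infty$. We write $\theta=(c;n^1,\dots,n^k)$. For instance, $x\mapsto\mathtt s y_1$, $y\mapsto y_1\sqcup y_2$ has the data $\big((1,0);(1,0),(-\infty,0)\big)$.

By induction on $\ell$, $[\theta(\ell)]_v=[\ell]_{\Theta(v)}$ for levels $\ell$ over $x_1,\dots,x_m$. So $\theta$ is a solution if and only if $\Theta(v)\in S$ for all $v$.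

**Lemma 4.** $\theta=(c;n^1,\dots,n^k)$ is a solution if and only if $c\in S$ and all $n^j\in C$.

*Proof.* ($\Leftarrow$) By Lemma 2(a), $\bigsqcup_j(n^j+v(y_j))\in C$; by Lemma 2(c), $\Theta(v)\in S$.

($\Rightarrow$) $\Theta(0)=c\in S$, since $n^j\le c$. Fix $j$. Taking $v(y_j)=t$ and the other variables $0$ gives $c\sqcup(n^j+t)\in S$. By (1), for every equation $f\stackrel{?}{=}g$ and every $t\in\mathbb N$,
$$\max\big(f(c),f^h(n^j)+t\big)=\max\big(g(c),g^h(n^j)+t\big).$$
Take $t>f(c)=g(c)$. If $f^h(n^j)$ is finite, it is $\ge0$, so the left side equals $f^h(n^j)+t>g(c)$. Then the right side must equal $g^h(n^j)+t$, and $g^h(n^j)=f^h(n^j)$. The case of finite $g^h(n^j)$ is symmetric. If neither is finite, both are $-\infty$. So $n^j\in C$. $\square$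

**Lemma 5.** Let $\theta=(c;n^1,\dots,n^k)$ and $\theta'=(c';n'^1,\dots,n'^p)$ be solutions and $N=\{n^1,\dots,n^k\}$. Then $\theta$ is more general than $\theta'$ if and only if $c'\in c\sqcup\langle N\rangle$ and $n'^q\in\langle N\rangle$ for all $q$.

*Proof.* We first write "more general" as equations between vectors. Let $\rho$ be a substitution and let $\rho(y_j)$ have normal form $(d_j;e_{j1},\dots,e_{jp})$ with $e_{jq}\le d_j$, over a finite list of variables that contains those of $\theta'$. If the list is longer, pad $\theta'$ with coefficient vectors $\bot$ and let $p$ be the new length; this does not affect the conditions, since $\bot\in\langle N\rangle$. Substituting, $\rho\circ\theta$ has constant vector $c\sqcup\bigsqcup_j(n^j+d_j)$ and coefficient vectors $\bigsqcup_j(n^j+e_{jq})$. These are $\le$ the constant vector, so this is the normal form. By uniqueness, $\rho(\theta(x_i))\equiv\theta'(x_i)$ for all $i$ if and only if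
$$c'=c\sqcup\bigsqcup_j(n^j+d_j),\qquad n'^q=\bigsqcup_j(n^j+e_{jq})\quad\text{for all }q. \tag{3}$$

($\Rightarrow$) Read off from (3); terms with $e_{jq}=-\infty$ equal $\bot$ and are dropped.

($\Leftarrow$) Write $c'=c\sqcup\bigsqcup_j(n^j+d_j)$: if $n^j$ is used with several shifts, the largest absorbs the others, and for unused $j$ put $d_j=0$, which is harmless since $n^j\le c$. In the same way write $n'^q=\bigsqcup_j(n^j+e_{jq})$ with $e_{jq}=-\infty$ for unused $j$. The only missing condition is $e_{jq}\le d_j$. Replace $d_j$ by $\max(d_j,e_{j1},\dots,e_{jp})$. The first equation survives, because $n^j+e_{jq}\le n'^q\le c'$. Now $e_{jq}\le d_j\in\mathbb N$, so there is a substitution $\rho$ with these normal forms, and it satisfies (3). $\square$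

## The partial order on base points

Here the question about substitutions becomes a question about an order on $S$.

**Definition.** For $c\in S$ let $G_c=\{n\in C:n\le c\}$, a finite set. Let $\theta_c$ be the substitution $(c;(n)_{n\in G_c})$, with one distinct variable for each element of $G_c$; by Lemma 4 it is a solution. For $c,c'\in S$ put
$$c\sqsubseteq c'\iff c'\in c\sqcup\langle G_c\rangle\ \text{ and }\ G_{c'}\subseteq\langle G_c\rangle .$$

**Corollary 6.** (a) Every solution $\theta'=(c';\dots)$ is an instance of $\theta_{c'}$. (b) $\theta_c$ is more general than $\theta_{c'}$ if and only if $c\sqsubseteq c'$. (c) $\sqsubseteq$ is a partial order on $S$, and $c\sqsubseteq c'$ implies $c\le c'$. So every $c'\in S$ has a $\sqsubseteq$-minimal element $c$ of $S$ with $c\sqsubseteq c'$.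

*Proof.* (a) By Lemma 4, $c'\in S$ and the coefficient vectors of $\theta'$ lie in $C$; they are $\le c'$, so they lie in $G_{c'}$. Also $c'=c'\sqcup\bot\in c'\sqcup\langle G_{c'}\rangle$. Apply Lemma 5. (b) This is Lemma 5 for $\theta_c$ and $\theta_{c'}$. (c) "More general" is reflexive, and it is transitive by composing the substitutions $\rho$; so by (b) $\sqsubseteq$ is reflexive and transitive. From $c'\in c\sqcup\langle G_c\rangle$ we get $c\le c'$, which gives antisymmetry. Only finitely many elements of $\mathbb N^m$ are $\le c'$, so a strictly descending $\sqsubseteq$-chain starting at $c'$ is finite, and a minimal element lies below $c'$. $\square$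

Let $M$ be the set of $\sqsubseteq$-minimal elements of $S$.

**Corollary 7.** Every solution of $P$ is an instance of some $\theta_c$ with $c\in M$, and the $\theta_c$ ($c\in M$) are pairwise incomparable. $P$ has a most general solution if and only if $|M|=1$; then $\theta_c$ with $M=\{c\}$ is one. Moreover, a most general solution exists if and only if some $c\in S$ satisfies $c\sqsubseteq c'$ for all $c'\in S$.

*Proof.* A solution with constant vector $c'$ is an instance of $\theta_{c'}$, which is an instance of $\theta_c$ for some $c\in M$ with $c\sqsubseteq c'$. Distinct minimal elements are $\sqsubseteq$-incomparable, so their $\theta_c$ are incomparable by Corollary 6(b). If $M=\{c\}$, the first claim says that $\theta_c$ is more general than every solution. Conversely, let $\theta=(c;\dots)$ be a most general solution. By Corollary 6(a), $\theta_c$ is more general than $\theta$, hence than every solution. So $c\sqsubseteq c'$ for all $c'\in S$, and then $M=\{c\}$. Finally, if some $c\in S$ satisfies $c\sqsubseteq c'$ for all $c'\in S$, then $M=\{c\}$, so a most general solution exists. $\square$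

*The running example.* For $x\le y+1$ we claim $M=\{(0,0),(1,0)\}$. The bundle at $(0,0)$ is $G_{(0,0)}=\{\bot,(0,0),(-\infty,0)\}$.

- $(0,0)\not\sqsubseteq(1,0)$: to reach first entry $1$ we must use $(0,0)+1=(1,1)$, which is not $\le(1,0)$. The only elements of $S$ that are $\le(1,0)$ are $(0,0)$ and $(1,0)$, so both are $\sqsubseteq$-minimal.
- $\langle G_{(1,0)}\rangle=C$: let $n\in C$. If $n_1=-\infty$, then $n=\bot$ or $n=(-\infty,0)+n_2$. If $n_1=0$, then $n_2\ge0$ and $n=(0,0)\sqcup((-\infty,0)+n_2)$. If $n_1\ge1$, then $n_2\ge n_1-1$ and $n=((1,0)+(n_1-1))\sqcup((-\infty,0)+n_2)$. If $c'\in S$ has $c'_1\ge1$, then $c'\in C$ and $c'=(1,0)\sqcup c'$, so $(1,0)\sqsubseteq c'$.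
- $(0,0)\sqsubseteq(0,b)$ for all $b$: $(0,b)=(0,0)\sqcup((-\infty,0)+b)$, and the elements of $G_{(0,b)}$ are $\bot$, $(-\infty,k)$ and $(0,k)=(0,0)\sqcup((-\infty,0)+k)$ with $0\le k\le b$.

So this problem has no most general solution, and its two minimal families are $\Theta_{(0,0)}$ and the family $\Theta_{(1,0)}$ of the opening. Note that $(1,0)$ is not minimal for $\le$: the least element of $S$ is not enough, because its bundle may miss directions.

What is left is to find $M$. The set $S$ is infinite in general, so comparing all its elements is not an algorithm. We need a bound on $M$.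

## Lowering the entries above a gap

If $c\in S$ has a large entry, we want some $c_0\in S$ with $c_0\sqsubseteq c$ and $c_0\ne c$. The natural move is this: a large entry forces a gap between consecutive sorted entries that is wider than $L$. Offsets in $P$ are at most $L$, so the terms below the gap cannot compete with those above it, and everything above the gap can be lowered by $1$.

**Definition.** For $w\in\mathbb N_\infty^m$, a nonempty $U\subseteq\{1,\dots,m\}$ is *separated in $w$* if there is $l\in\mathbb N$ with $w_i\le l$ for $i\notin U$ and $w_i\ge l+L+1$ for $i\in U$. Then $w_U$ agrees with $w$ on $U$ and is $-\infty$ elsewhere; $w^-$ is $w$ with the entries in $U$ decreased by $1$; and $w^-_U=(w^-)_U=w_U-1$.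

For example, with $L=1$ the set $U=\{1,3\}$ is separated in $w=(5,0,4)$ (any $l\in\{0,1,2\}$ works); $w^-=(4,0,3)$ and $w^-_U=(4,-\infty,3)$. In general
$$w=w^-\sqcup(w^-_U+1). \tag{4}$$

**Lemma 8 (gap lemma).** (i) If $c\in S$ and $U$ is separated in $c$, then $c^-\in S$ and $c^-_U\in C$. (ii) If $n\in C$ and $U$ is separated in $n$, then $n^-\in C$ and $n^-_U\in C$.

*Proof.* (i) Let $f\stackrel{?}{=}g$ be an equation. Say that $f$ meets $U$ if $f_i\ne-\infty$ for some $i\in U$. The terms of $f$ outside $U$, namely $f_0$ and $f_i+c_i$ with $i\notin U$, are all $\le l+L$.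

*Both sides meet $U$, or neither does.* If $f$ meets $U$, then $f^h(c_U)\ge l+L+1$, so it dominates the other terms and $f(c)=f^h(c_U)\ge l+L+1$. If $f$ does not meet $U$, then $f(c)\le l+L$. The same holds for $g$, and $f(c)=g(c)$.

*Both meet $U$.* Then $f^h(c_U)=f(c)=g(c)=g^h(c_U)$. In $c^-$ the terms on $U$ drop by exactly $1$, so their maximum is $f^h(c_U)-1\ge l+L$, still at least as large as all terms outside $U$. So $f(c^-)=f(c)-1$, likewise $g(c^-)=g(c)-1$, and $f(c^-)=g(c^-)$.

*Neither meets $U$.* Then $f^h(c_U)=-\infty=g^h(c_U)$, and $f(c^-)=f(c)=g(c)=g(c^-)$.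

So $c^-\in S$ (its entries are in $\mathbb N$, since entries on $U$ are $\ge1$) and $c_U\in C$. All finite entries of $c_U$ are $\ge1$, so $c^-_U=c_U-1\in C$ by Lemma 2(b).

(ii) The same argument with $f^h,g^h$ in place of $f,g$. The terms of $f^h$ outside $U$ at $n$ are $\le l+L$, possibly $-\infty$. If $f$ meets $U$, then $f^h(n)=f^h(n_U)\ge l+L+1$; otherwise $f^h(n)\le l+L$. So both or neither of $f,g$ meet $U$. If both do, $f^h(n_U)=f^h(n)=g^h(n)=g^h(n_U)$, and $f^h(n^-)=f^h(n)-1=g^h(n)-1=g^h(n^-)$. If neither does, $f^h(n_U)=g^h(n_U)=-\infty$ and $f^h(n^-)=f^h(n)=g^h(n)=g^h(n^-)$. So $n^-,n_U\in C$, and $n_U-1\in C$ by Lemma 2(b). $\square$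

*Is $c^-\sqsubseteq c$?* Half of it holds: $c^-_U\in G_{c^-}$, so (4) gives $c\in c^-\sqcup\langle G_{c^-}\rangle$. The other half, $G_c\subseteq\langle G_{c^-}\rangle$, can fail. Take $m=3$, $L=1$ and
$$x_1\sqcup\mathtt sx_2\stackrel{?}{=}\mathtt sx_2,\qquad x_2\sqcup\mathtt sx_3\stackrel{?}{=}\mathtt sx_3,$$
so that $C$ is given by $n_1\le n_2+1$, $n_2\le n_3+1$, and $S=C\cap\mathbb N^3$. Let $c=(2,3,4)\in S$, which has an entry larger than $mL=3$. Since $3$ and $4$ follow $2$ in steps of $1$, the only set separated in $c$ is $U=\{1,2,3\}$, with $l=0$. So $c^-=(1,2,3)$ is forced. Now $q=(2,1,0)$ lies in $G_c$. Suppose $q=\bigsqcup_r(a_r+d_r)$ with $a_r\in G_{c^-}$. Some term $b=a_r+d_r\le q$ has $b_1=2$; as $b\in C$, $b_2\ge1$ and $b_3\ge0$, so $b=q$. The last entry $0$ forces $d_r=0$, so $a_r=q$. But $q_1=2>1=c^-_1$, a contradiction. So $c^-\not\sqsubseteq c$: lowering $c$ has pushed a needed direction out of the bundle.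

The way out is to put back the directions that were lost. This works if the directions that matter are all small, smaller than the large entry of $c$ that we want to lower. The next section shows that $C$ is generated by vectors with entries at most $(m-1)L$, and that the generators of $n$ can be chosen below $n$.

## Bounded generators of $C$

Let
$$R=\{p\in C:\text{all entries of }p\text{ are}\le(m-1)L\},$$
a finite set.

**Lemma 9.** Every $n\in C$ lies in $\langle\{p\in R:p\le n\}\rangle$. In particular $C=\langle R\rangle$.

*Proof.* Induction on the weight $\sum_{n_i\ne-\infty}(n_i+1)$. If $n\in R$ (this includes $n=\bot$), then $n$ is one of the allowed generators. Otherwise $n$ has an entry $>(m-1)L$.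

**Case 1: all finite entries are $\ge1$.** Then $n-1\in C$ by Lemma 2(b), $n-1\le n$, and the weight is smaller because $n\ne\bot$. By induction $n-1\in\langle\{p\in R:p\le n-1\}\rangle$, and $n=(n-1)+1$; adding $1$ to all shifts shows $n\in\langle\{p\in R:p\le n\}\rangle$.

**Case 2: some entry is $0$.** Sort the finite entries: $0=a_1\le\dots\le a_s$ with $s\le m$. Then $a_s>(m-1)L\ge(s-1)L$. The $s-1$ differences $a_{r+1}-a_r$ add up to $a_s>(s-1)L$, so one of them is $\ge L+1$. (Here $s\ge2$, since $a_s>0=a_1$.) The set $V=\{i:n_i\ge a_{r+1}\}$ is separated in $n$ with $l=a_r$: entries off $V$ are $-\infty$ or $\le a_r$. By Lemma 8(ii), $n^-$ and $n^-_V$ lie in $C$. Both are $\le n$ and have smaller weight, so by induction both lie in $\langle\{p\in R:p\le n\}\rangle$. By (4), $n=n^-\sqcup(n^-_V+1)$, so $n$ lies there too. $\square$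

The saving of one $L$, $(m-1)L$ against the $mL$ below, comes from homogeneity: a vector in $C$ can be shifted down until its smallest finite entry is $0$, so only $s-1$ gaps are counted. A point of $S$ cannot be shifted, and there the gap from $0$ to the smallest entry counts as well.

## Minimal base points lie in the box $\{0,\dots,mL\}^m$

**Proposition 10.** $M\subseteq\{0,\dots,mL\}^m$.

*Proof.* Let $c\in S$ have an entry $>mL$. We construct $c_0\in S$ with $c_0\sqsubseteq c$ and $c_0\ne c$.

**Step 1: find a gap and lower.** Sort $0=a_0\le a_1\le\dots\le a_m$, where $a_1,\dots,a_m$ are the entries of $c$. The $m$ differences add up to $a_m>mL$, so some $a_{r+1}-a_r\ge L+1$. Then $U=\{i:c_i\ge a_{r+1}\}$ is separated in $c$ with $l=a_r$. By Lemma 8(i), $c^-\in S$ and $c^-_U\in C$.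

**Step 2: put back the small generators.** Let
$$p=\bigsqcup\{q\in R:q\le c\},\qquad c_0=c^-\sqcup p .$$
Then $p\in C$, $p\le c$, and all entries of $p$ are $\le(m-1)L$. By Lemma 2(c), $c_0\in S$; also $c_0\le c$.

**Step 3: $c_0\ne c$.** At an index $i$ with $c_i=a_m$ we have $i\in U$, so $c^-_i<c_i$; and $p_i\le(m-1)L<c_i$.

**Step 4: $c\in c_0\sqcup\langle G_{c_0}\rangle$.** We have $c^-_U\in C$ and $c^-_U\le c^-\le c_0$, so $c^-_U\in G_{c_0}$. We claim $c=c_0\sqcup(c^-_U+1)$. On $U$, $c^-_U+1$ equals $c$ and $c_0\le c$. Off $U$, $c^-_U+1$ is $-\infty$, and $c_0$ equals $c$ because $c^-_i=c_i\ge p_i$.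

**Step 5: $G_c\subseteq\langle G_{c_0}\rangle$.** Let $n\in G_c$. By Lemma 9, $n$ is generated by elements $q\in R$ with $q\le n\le c$. Each such $q$ satisfies $q\le p\le c_0$, so $q\in G_{c_0}$.

By Steps 4 and 5, $c_0\sqsubseteq c$, and $c_0\ne c$ by Step 3. So $c\notin M$. $\square$

In the failing example, $c=(2,3,4)$: the vector $(2,2,2)$ is in $R$ and below $c$, and entries of $R$ are at most $2$, so $p=(2,2,2)$ and $c_0=(1,2,3)\sqcup(2,2,2)=(2,2,3)$. Now $(2,1,0)\le c_0$ is kept, and $c=(2,2,3)\sqcup((1,2,3)+1)$.

## The algorithm and the proof of Theorem 1

To compute $\sqsubseteq$ we need to decide membership in $\langle A\rangle$.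

**Lemma 11.** Let $A\subseteq C$ be finite, $n\in C$, $c,c'\in S$. Then
$$n\in\langle A\rangle\iff n=\bigsqcup\{a+d:a\in A\setminus\{\bot\},\ d\in\mathbb N,\ a+d\le n\},$$
and $c'\in c\sqcup\langle A\rangle$ if and only if $c\le c'$ and $c'=c\sqcup\bigsqcup\{a+d:a\in A\setminus\{\bot\},\ d\in\mathbb N,\ a+d\le c'\}$. The sets on the right are finite.

*Proof.* For $a\ne\bot$ only finitely many $d$ satisfy $a+d\le n$. If the equation holds, $n$ is a finite join of the required form. Conversely, if $n$ is a join of terms $a_r+d_r$, drop those with $a_r=\bot$; the others are $\le n$, so they occur in the set on the right, and the join of the whole set is between $n$ and $n$. The second claim is proved in the same way. $\square$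

The algorithm, for $m\ge1$:

1. Flatten $P$ into joins of atoms; compute $m$, $L$, and $B=S\cap\{0,\dots,mL\}^m$ by enumeration.
2. For each $c\in B$ enumerate $G_c$: run through all $n\in\mathbb N_\infty^m$ with $n\le c$ and test $n\in C$.
3. Compute $\sqsubseteq$ on $B$ by Lemma 11.
4. Let $M'$ be the set of $\sqsubseteq$-minimal elements of $B$. If $M'=\{c\}$, output $\theta_c$. Otherwise report that no most general solution exists.

*Proof of Theorem 1.* All steps are finite. We show $M'=M$. By Proposition 10, $M\subseteq B$; an element minimal in $S$ is minimal in $B$, so $M\subseteq M'$. Conversely, let $c'\in M'$. By Corollary 6(c) there is $c\in M\subseteq B$ with $c\sqsubseteq c'$, and minimality of $c'$ in $B$ gives $c=c'$. So $M=M'$ is computable and contained in $\{0,\dots,mL\}^m$. Corollary 7 gives the remaining statements of parts 1 and 2, and with them the correctness of the algorithm. $\square$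

On the one-variable problem $x\sqcup\mathtt s\mathtt z\stackrel{?}{=}\mathtt s\mathtt z$ we have $mL=1$, $B=\{0,1\}$, $G_0=G_1=\{-\infty\}$, so $0\not\sqsubseteq1$, $M=\{0,1\}$, and the algorithm reports "none". On $x\sqcup\mathtt s\mathtt z\stackrel{?}{=}x$ we have $B=\{1\}$, and the output is $\theta_1$, which after dropping the variable attached to $-\infty$ reads $x\mapsto\mathtt s\mathtt z\sqcup y_0\sqcup\mathtt sy_1$. It has the solution found by hand as an instance (put $y_1\mapsto \mathtt z$), and conversely.

## A criterion in terms of $S$ and $C$

**Theorem 12 (classification).** $P$ has a most general solution if and only if there is $c\in S$ with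
$$S=c\sqcup C\qquad\text{and}\qquad C=\langle\{n\in C:n\le c\}\rangle .$$
Then $c=\min S$, and $\theta_c$ is a most general solution.

*Proof.* By Corollary 7, existence is equivalent to: some $c\in S$ satisfies $c\sqsubseteq c'$ for all $c'\in S$. We show that for a given $c\in S$ this is equivalent to the two conditions.

Assume the two conditions. For $c'\in S$ we have $c'\in c\sqcup C=c\sqcup\langle G_c\rangle$ and $G_{c'}\subseteq C=\langle G_c\rangle$, so $c\sqsubseteq c'$.

Assume $c\sqsubseteq c'$ for all $c'\in S$. Then $S\subseteq c\sqcup\langle G_c\rangle\subseteq c\sqcup C$, and $c\sqcup C\subseteq S$ by Lemma 2(c). For $n\in C$ put $c'=c\sqcup n\in S$; then $n\in G_{c'}\subseteq\langle G_c\rangle$. So $C=\langle G_c\rangle$.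

In this case $c\le c'$ for all $c'\in S$, so $c=\min S$, and $M=\{c\}$, so $\theta_c$ is most general. $\square$

For $x\le y+1$ the criterion is quick: $\min S=(0,0)$ and $(1,0)\in C$, but $G_{(0,0)}=\{\bot,(0,0),(-\infty,0)\}$ does not generate $(1,0)$.

## Finitary type and the sharpness of $mL$ and $(m-1)L$

**Theorem 13.** Unification in this algebra is finitary, with a computable minimal complete set of at most $(mL+1)^m$ solutions whose normal-form constants are $\le mL$. One may replace $G_c$ by $G_c\cap R$ in $\theta_c$, so that all variable coefficients are $\le(m-1)L$. Both bounds, $mL$ on constants and $(m-1)L$ on coefficients, are sharp for all $m\ge1$ and $L\ge0$.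

*Proof.* The first sentence is Theorem 1. For the second, let $n\in G_c$. By Lemma 9, $n$ is generated by elements $p\in R$ with $p\le n\le c$, that is, $p\in G_c\cap R$. So $\langle G_c\cap R\rangle=\langle G_c\rangle$, and by Lemma 5 the solution $(c;(n)_{n\in G_c\cap R})$ and $\theta_c$ are each more general than the other.

*Sharpness of $mL$.* Take $x_1\stackrel{?}{=}\mathtt s^L\mathtt z$ and $x_{i+1}\stackrel{?}{=}\mathtt s^Lx_i$ for $1\le i<m$. Then $S=\{(L,2L,\dots,mL)\}$. The homogeneous equations give $n_1=-\infty$ and $n_{i+1}=n_i+L$, so $C=\{\bot\}$. Up to $\equiv$ the only solution is the closed one with $c=(L,2L,\dots,mL)$, and it has the constant $mL$.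

*Sharpness of $(m-1)L$.* Take $x_i\sqcup\mathtt s^Lx_{i+1}\stackrel{?}{=}\mathtt s^Lx_{i+1}$ for $1\le i<m$; for $m=1$ take the single equation $\mathtt s^Lx_1\stackrel{?}{=}\mathtt s^Lx_1$. Then $C$ is given by $n_i\le n_{i+1}+L$ for $1\le i<m$, and $S=C\cap\mathbb N^m$. Let $n=((m-1)L,\dots,L,0)\in C$. We claim that if $n\in\langle N\rangle$ with $N\subseteq C$, then $n\in N$. Write $n=\bigsqcup_r(a_r+d_r)$ with $a_r\in N$. Some $b=a_r+d_r\le n$ has $b_1=(m-1)L$. As $b\in C$, $b_{i+1}\ge b_i-L$ for all $i<m$, so $b\ge n$ and $b=n$. The last entry $0$ forces $d_r=0$, so $a_r=n$. Now $n\in S$, and $\theta_n$ has $n$ as a coefficient vector. By Lemmas 4 and 5, every solution more general than $\theta_n$ has coefficient vectors in $C$ that generate $n$, so $n$ is one of them. Every complete set of solutions therefore contains a solution with a variable coefficient $(m-1)L$. $\square$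

## Problems without successors

**Theorem 14.** A successor-free problem always has a most general solution.

*Proof.* If $m=0$, all levels evaluate to $0$, and the identity is a most general solution. Let $m\ge1$, so $L=0$. Each side $f$ has all finite coefficients equal to $0$, and at least one of them is finite, so $f(0)=0$. Hence $0\in S$, and $M\ne\emptyset$ by Corollary 6(c). By Proposition 10, $M\subseteq\{0\}$. So $M=\{0\}$, and Theorem 1 applies. $\square$

## Running time and exponentially many parameters

Let $N$ be the size of $P$. Successors are written in unary, as in the grammar, and each occurrence of a variable counts as one symbol. So $m,L\le N$.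

**Theorem 15.** The algorithm runs in time $2^{O(N\log N)}$. Exponential output is unavoidable: for the problem
$$\{\,w\sqcup y_i\sqcup z_i\stackrel{?}{=}y_i\sqcup z_i:1\le i\le k\,\},$$
of size $O(k)$, a most general solution exists, but every one uses at least $2^k$ variables.

*Proof.* *Time.* After flattening, each side has at most $N$ atoms with offsets at most $N$. There are at most $W=(mL+2)^m$ vectors with entries in $\{-\infty,0,\dots,mL\}$. Testing a vector for membership in $S$ or $C$ takes polynomial time. Computing $\sqsubseteq$ on $B$ requires, for each pair $c,c'\in B$ and each $n\in G_{c'}$, running through all $a\in G_c$ and all shifts $d\le mL$. This gives at most $W^4(mL+1)$ tuples with polynomially many operations each. Since $W\le(N^2+2)^N=2^{O(N\log N)}$, the total is $2^{O(N\log N)}$.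

*Output.* A most general solution exists by Theorem 14. Let $(c;n^1,n^2,\dots)$ be one. The set $C$ is given by $n_w\le\max(n_{y_i},n_{z_i})$ for all $i$. For each choice $T$ of one element from every $\{y_i,z_i\}$, let $v_T$ be the vector with value $0$ on $\{w\}\cup T$ and $-\infty$ elsewhere. Then $v_T\in C$ and $v_T\le0$, so $v_T$ is a coefficient vector of the solution $\theta_0$. By Lemma 5, $v_T=\bigsqcup_r(n^{j_r}+e_r)$. Some term $n^j+e\le v_T$ has $w$-entry $0$; so $e=0$, $n^j\le v_T$ and $n^j_w=0$. By Lemma 4, $n^j\in C$, so for each $i$ the vector $n^j$ has an entry $\ge0$ at $y_i$ or $z_i$. Because $n^j\le v_T$, this happens at the element of $T$, and the entry is $0$. So $n^j=v_T$. Distinct $T$ need distinct $j$, which gives $2^k$ coefficient vectors different from $\bot$. The variables attached to them occur in the solution. $\square$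

## Refuting existence in polynomial time

**Theorem 16.** Deciding whether a most general solution exists is in $\mathrm{coNP}$.

*Proof.* For $m=0$ the problem is solved by evaluation. Let $m\ge1$.

**Step 1: greatest elements of $C$ and $S$ below a bound.** The tool is a procedure that, for $b\in\mathbb N_\infty^m$, finds the greatest $n\in C$ with $n\le b$. It exists, since $C$ contains $\bot$, is closed under $\sqcup$, and has only finitely many elements $\le b$. Start with $n=b$. While $f^h(n)<g^h(n)$ for some equation, in either orientation, replace each $n_j$ with $g_j\ne-\infty$ by $\min(n_j,f^h(n)-g_j)$, turning negative values into $-\infty$.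

No element of $C$ is lost: if $n'\in C$ and $n'\le n$, then
$$g_j+n'_j\le g^h(n')=f^h(n')\le f^h(n),$$
so $n'_j\le f^h(n)-g_j$, and $n'_j=-\infty$ if the right side is negative. Each round strictly decreases $n$, because some $j$ has $g_j+n_j=g^h(n)>f^h(n)$. So there are at most $\sum(b_i+1)$ rounds, the sum running over the finite $b_i$. When the procedure stops, $n\in C$, and every element of $C$ below $b$ is $\le n$.

For $S$ and $b\in\mathbb N^m$ use the same procedure with $f,g$ in place of $f^h,g^h$. If an entry becomes negative, or if a constant satisfies $g_0>f(n)$, then $S$ has no element below $b$. Indeed, any $v'\in S$ with $v'\le n$ satisfies $g_j+v'_j\le g(v')=f(v')\le f(n)$ and $g_0\le g(v')=f(v')\le f(n)$. If $f(n)<g(n)$ and $g_0\le f(n)$, some $j$ has $g_j+n_j>f(n)$, so the round strictly decreases $n$. Hence the procedure stops, and it either finds the greatest element of $S$ below $b$ or detects that there is none. For entries $\le mL\le N^2$ all this takes polynomial time.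

**Step 2: compute $\min S$ or see that it does not exist.** Every element of $S$ dominates an element of $M\subseteq B$, by Corollary 6(c) and Proposition 10. So $S\ne\emptyset$ if and only if $S$ has an element below $(mL,\dots,mL)$, which Step 1 tests. If $S\neq\emptyset$, put $c_i=\min\{v_i:v\in S\}$. A $v\in S$ attaining this minimum dominates an element of $B$, which attains it too. So $c_i$ is the least $k\in\{0,\dots,mL\}$ such that $S$ has an element below $(mL,\dots,k,\dots,mL)$, with $k$ in position $i$, and Step 1 finds it. $S$ has a least element if and only if $c\in S$, and then $c\in B$. If $S=\emptyset$ or $c\notin S$, there is no most general solution, by Theorem 12.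

**Step 3: reduce to comparisons inside $B$.** Let $c=\min S$ exist. We claim that a most general solution exists if and only if $c\sqsubseteq c'$ for all $c'\in B$. If this holds, then $c\sqsubseteq c'$ for all $c'\in M\subseteq B$, so minimality gives $c'=c$. Since $M\neq\emptyset$, $M=\{c\}$, and Corollary 7 applies. Conversely, if a most general solution exists, then by Theorem 12 $c=\min S$ satisfies $c\sqsubseteq c'$ for all $c'\in S$, as shown in its proof.

**Step 4: short refutations.** So when $c=\min S$ exists, non-existence is witnessed by some $c'\in B$ with $c'\notin c\sqcup\langle G_c\rangle$, or by $c'\in B$ and $n\in G_{c'}$ with $n\notin\langle G_c\rangle$. These have polynomial size, and $c'\in B$ and $n\in G_{c'}$ are tested directly. The set $G_c$ may be exponentially large, so membership in $\langle G_c\rangle$ must be tested without listing it. For $d\in\mathbb N$ let $g^{(d)}$ be the greatest element of $C$ below $\min(c,n-d)$, where negative entries of $n-d$ are read as $-\infty$. Then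
$$n\in\langle G_c\rangle\iff n=\bigsqcup_{0\le d\le\max n}\big(g^{(d)}+d\big),$$
where $\max n$ is the largest entry of $n$ and the join is empty if $n=\bot$. For $\Leftarrow$: $g^{(d)}\in G_c$. For $\Rightarrow$: each $g^{(d)}+d\le n$; and if $a\in G_c$, $a\ne\bot$ and $a+d\le n$, then $d\le\max n$ and $a\le\min(c,n-d)$, so $a\le g^{(d)}$. So the right side dominates every term that can occur in a representation of $n$.

In the same way, $c'\in c\sqcup\langle G_c\rangle$ if and only if $c\le c'$ and $c'=c\sqcup\bigsqcup_{0\le d\le\max c'}(g'^{(d)}+d)$, where $g'^{(d)}$ is the greatest element of $C$ below $\min(c,c'-d)$. Each test calls Step 1 at most $mL+1$ times with entries $\le mL$, so a refutation is checked in polynomial time. $\square$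

No matching lower bound is claimed for Theorem 16.
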